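# Semiampleness of the positive part of a Zariski decomposition on log canonical pairs

## 1. Zariski decompositions, discrepancies and logbig divisors

We work over $\mathbb C$. Varieties are normal and projective, except that subvarieties $W$ of a variety may be non-normal and that reducible divisors $T$ will appear later. Line bundles and Cartier divisors are written additively, and a divisor and its restrictions and pullbacks are often denoted by the same letter.

**Definition (nef, big, semiample).** Let $L$ be a $\mathbb Q$-Cartier divisor on a projective variety $W$. It is *nef* if $L\cdot C\ge 0$ for all curves $C\subset W$, *big* if $h^0(W,mL)$ grows like $m^{\dim W}$ for divisible $m$, and *semiample* if $|mL|$ is base point free for some $m>0$ with $mL$ Cartier. A nef $L$ on a (possibly non-normal) $W$ is big if and only if $L^{\dim W}>0$; if $\dim W=0$ this always holds.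

*Example.* Let $\pi:Y\to\mathbb P^2$ be the blow-up of a point, $e$ the exceptional curve and $\ell$ the pullback of a line. Then $\ell$ is nef, big ($\ell^2=1$) and semiample. But $\ell|_e$ has degree $0$, so $\ell|_e$ is not big.

**Definition ($\mathbb Q$-CKM Zariski decomposition).** A $\mathbb Q$-Cartier divisor $D$ on $X$ admits a $\mathbb Q$-Zariski decomposition in the sense of Cutkosky–Kawamata–Moriwaki, $D=P+N$, if $P,N$ are $\mathbb Q$-Cartier, $P$ is nef, $N$ is effective, and there is an integer $k>0$ such that $kD$, $kP$ are integral and for every $m\in\mathbb N$ the natural map $H^0(X,\mathcal O_X(kmP))\to H^0(X,\mathcal O_X(kmD))$ is bijective.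

*Example.* On the blow-up $Y$ above take $D=\ell+e$, $P=\ell$, $N=e$, $k=1$. Since $\pi_*\mathcal O_Y(me)=\mathcal O_{\mathbb P^2}$, both $H^0(Y,m\ell)$ and $H^0(Y,m\ell+me)$ are $H^0(\mathbb P^2,\mathcal O(m))$. All sections of $mD$ live in the nef part.

**Definition (pairs and discrepancies).** A (sub-)pair $(Y,\Gamma)$ is a normal projective variety with a $\mathbb Q$-divisor $\Gamma$, not necessarily effective, such that $K_Y+\Gamma$ is $\mathbb Q$-Cartier. For a prime divisor $F$ on a birational model $g:Y'\to Y$, the *discrepancy* $a(F,Y,\Gamma)$ is the coefficient of $F$ in $K_{Y'}-g^*(K_Y+\Gamma)$, where $g_*K_{Y'}=K_Y$. The pair is *sub-LC* if $a(F,Y,\Gamma)\ge-1$ for all $F$; it is *LC* if moreover $\Gamma\ge0$, and *KLT* if $\Gamma\ge 0$ and all discrepancies are $>-1$. An *LC center* of a sub-LC pair is the image $g(F)\subset Y$ of a prime divisor $F$ over $Y$ with $a(F,Y,\Gamma)=-1$.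

If $f:Z\to X$ is projective birational and $(X,\Delta)$ is a pair, there is a unique $\Delta_Z$ with $f_*\Delta_Z=\Delta$ and
$$K_Z+\Delta_Z=f^*(K_X+\Delta)\qquad(f_*K_Z=K_X).\tag{1}$$
We call $(Z,\Delta_Z)$ and $(X,\Delta)$ *crepant*. Then $a(F,Z,\Delta_Z)=a(F,X,\Delta)$ for all $F$, so one pair is sub-LC if and only if the other is, and the LC centers of $(X,\Delta)$ are the images of those of $(Z,\Delta_Z)$.

*Example.* Let $X=\mathbb P^2$, let $L_1,L_2$ be two lines meeting at $x$, and let $f:Z\to X$ be the blow-up of $x$ with exceptional curve $e$. From $K_Z=f^*K_X+e$ and $f^*L_i=L_i'+e$ we get: if $\Delta=0$, then $\Delta_Z=-e$, which is not effective; if $\Delta=L_1+L_2$, then $\Delta_Z=L'_1+L'_2+e$. The LC centers of $(X,L_1+L_2)$ are $L_1,L_2,x$; those of $(Z,\Delta_Z)$ are $L_1',L_2',e$ and the points $L_i'\cap e$.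

**Definition (logbig).** A $\mathbb Q$-Cartier divisor $L$ on $Y$ is *logbig* for a sub-LC pair $(Y,\Gamma)$ if $L$ is big and $L|_W$ is big for every LC center $W$ of $(Y,\Gamma)$.

*Example.* A line is logbig for $(\mathbb P^2,L_1+L_2)$. Its pullback is not logbig for the crepant pair $(Z,L_1'+L_2'+e)$, because it has degree $0$ on the LC center $e$. So it matters on which model logbigness is required.

## 2. Semiampleness of a logbig positive part

For an LC pair $(X,\Delta)$ and a $\mathbb Q$-Cartier $\mathbb Q$-divisor $D$ on $X$ consider three conditions: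

- $\mathbf A$: $D$ is big;
- $\mathbf B$: $aD-(K_X+\Delta)$ is nef for some rational $a\ge0$;
- $\mathbf C_f$: there is a projective birational morphism $f:Z\to X$ such that $f^*D=P+N$ is a $\mathbb Q$-CKM Zariski decomposition.

A theorem of Kawamata says: if $(X,\Delta)$ is KLT with $\Delta$ effective, $D$ is big, $aD-(K_X+\Delta)$ is nef for some rational $a\ge0$, and $D=P+N$ is a $\mathbb Q$-CKM Zariski decomposition, then $P$ is semiample. What if the pair is only LC? The following problem is Conjecture 1b of Salvatore Cacciola, "On the semiampleness of the positive part of CKM Zariski decompositions", arXiv:1011.6564 (2010).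

*Let $(X,\Delta)$ be LC with $\Delta\ge0$ and let $D$ satisfy $\mathbf A$, $\mathbf B$ and $\mathbf C_f$ for some $f:Z\to X$. If $P$ is logbig for $(Z,\Delta_Z)$, with $\Delta_Z$ as in (1), is $P$ semiample?*

The answer is yes, in the following stronger form.

**Theorem A.** Let $(X,\Delta)$ be LC with $\Delta\ge 0$, $D$ a $\mathbb Q$-Cartier divisor with $aD-(K_X+\Delta)$ nef for some $a\in\mathbb Q_{\ge0}$, $f:Z\to X$ projective birational and $f^*D=P+N$ a $\mathbb Q$-CKM Zariski decomposition. Let $K_Z+\Delta_Z=f^*(K_X+\Delta)$. If $P$ is logbig for $(Z,\Delta_Z)$, or only for $(Z,\Delta_Z-aN)$, then $P$ is semiample. More precisely, if $k_0>0$ is a multiple of $k$ such that $k_0D,k_0P$ are Cartier, then $|mk_0P|$ is base point free for all $m\gg0$.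

Condition $\mathbf A$ is not needed separately: $P$ is big and $N\ge0$, so $f^*D=P+N$ is big, hence so is $D$.

## 3. Quartics through points of a plane cubic

*Curves.* If $\dim X=1$, then $f$ is an isomorphism, and $P$, being nef and big, has positive degree. So it is ample.

*Eleven points.* Let $X$ be the blow-up of $\mathbb P^2$ at $r$ distinct points of a smooth cubic, $e_i$ the exceptional curves, $C\sim3\ell-\sum e_i$ the strict transform of the cubic, $\Delta=C$, $f=\mathrm{id}$, $N=0$ and
$$D=P=4\ell-\textstyle\sum e_i\sim\ell+C .$$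
Then $K_X+C\sim0$, so $\mathbf B$ holds with $a=0$, and $\mathbf C_f$ is trivial. The only LC center is $C$. We have $P\cdot C=3+(9-r)=12-r$. As $\ell$ is nef, $P\cdot C'\ge 0$ for every curve $C'\ne C$, so $P$ is nef for $r\le12$; and $P^2=16-r>0$.

Take $r=11$. Then $P\cdot C=1$, so $P$ is logbig. Since $mP\sim m\ell+mC$ and $\ell$ is free, $\mathrm{Bs}|mP|\subset C$. Since $K_X\sim-C$, we have $mP-C\sim K_X+mP$, so $H^1(X,mP-C)=0$ for $m\ge1$ by Kawamata–Viehweg vanishing. Hence $H^0(X,mP)\to H^0(C,mP|_C)$ is onto. The target is the space of sections of a line bundle of degree $m$ on a curve of genus one, which is free for $m\ge2$. So $|mP|$ is free for all $m\ge2$. Two things happened: vanishing lifted sections from the LC center, and bigness on the center produced sections there.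

*Twelve points.* Take $r=12$ and the points very general on the cubic. Now $P$ is nef and big, but $P|_C$ has degree $0$, so $P$ is not logbig. For each $j\geq 1$ the condition $\mathcal O_C(jP)\cong\mathcal O_C$ defines a proper closed subset of the twelfth power of the cubic, so for very general points $\mathcal O_C(P)$ is not torsion. If $|mP|$ were free, $mP|_C$ would be free of degree $0$, hence trivial. So $P$ is not semiample, and bigness on LC centers cannot be dropped.

*A center that does not count.* On the blow-up $Y$ of one point let $\Delta=e$, $D=\ell+e$, $P=\ell$, $N=e$, $a=1$. As $K_Y=-3\ell+e$, we get $aD-(K_Y+e)=4\ell-e$, which is nef. The center $e$ of $(Y,e)$ has $P|_e$ of degree $0$, but $(Y,\Delta-aN)=(Y,0)$ has no LC centers. So Theorem A applies in its weaker form.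

## 4. A base point free theorem on $Z$ and the deduction of Theorem A

We transfer the problem to $Z$. Everything about $X$ and $N$ enters through one bijectivity statement, condition (3) below.

**Theorem B.** Let $Z$ be normal projective, $\Delta'$ a (not necessarily effective) $\mathbb Q$-divisor with $(Z,\Delta')$ sub-LC, and $P$ a nef Cartier divisor such that

1. $H:=aP-(K_Z+\Delta')$ is nef for some $a\in\mathbb Q$;
2. $P$ is logbig for $(Z,\Delta')$;
3. for some resolution $g_0:M_0\to Z$, writing $K_{M_0}+B_0=g_0^*(K_Z+\Delta')$ and $E_0=\sum_{b_D<1}\lceil-b_D\rceil D\ge0$ ($b_D$ the coefficients of $B_0$), multiplication by the canonical section of $E_0$, $H^0(Z,mP)\to H^0(M_0,mg_0^*P+E_0)$, is bijective for all $m\gg0$.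

Then $|mP|$ is base point free for all $m\gg0$.

**Theorem B implies Theorem A.** First we make everything Cartier. Replace $(D,P,N,a)$ by $(k_0D,k_0P,k_0N,a/k_0)$; this changes neither $aD$ nor $aN$. Now $D,P$ and $N=f^*D-P$ are Cartier and $H^0(Z,mP)=H^0(Z,mf^*D)$ for all $m$. Put $\Delta'=\Delta_Z-aN$.

*Sub-LC and condition (2).* For every prime divisor $F$ over $Z$,
$$a(F,Z,\Delta')=a(F,Z,\Delta_Z)+a\,\mathrm{mult}_FN\ \ge\ a(F,Z,\Delta_Z)\ \ge-1 .$$
So $(Z,\Delta')$ is sub-LC, and discrepancy $-1$ for $\Delta'$ forces discrepancy $-1$ for $\Delta_Z$. Hence LC centers of $(Z,\Delta')$ are LC centers of $(Z,\Delta_Z)$, and either hypothesis of Theorem A gives (2).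

*Condition (1).* $aP-(K_Z+\Delta')=aP+aN-(K_Z+\Delta_Z)=f^*(aD-(K_X+\Delta))$ is nef.

*Condition (3).* Take any resolution $g_0:M_0\to Z$, let $\varphi=fg_0$ and $K_{M_0}+B_\Delta=\varphi^*(K_X+\Delta)$. Then $B_0=B_\Delta-a\,g_0^*N$. Let $D_1$ be a component of $E_0$; its coefficient in $B_0$ is $<0$. If $D_1$ is not $\varphi$-exceptional, its coefficient in $B_\Delta$ is a coefficient of $\Delta$, hence $\ge0$, so $D_1\subset\mathrm{Supp}\,g_0^*N$. Therefore $E_0\le c\,g_0^*N+E_{ex}$ with $c\in\mathbb N$ and $E_{ex}\ge0$ integral and $\varphi$-exceptional. As $X$ is normal, $\varphi_*\mathcal O(E_{ex})=\mathcal O_X$. For $m\ge c$ we get, inside the function field,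
$$H^0(Z,mP)\subset H^0(M_0,mg_0^*P+E_0)\subset H^0(M_0,\varphi^*(mD)+E_{ex})=H^0(X,mD)=H^0(Z,mf^*D)=H^0(Z,mP).\tag{2}$$
All inclusions are equalities. This is (3), and Theorem B gives Theorem A. $\square$

**Remark (which centers matter).** Only LC centers of $(Z,\Delta_Z-aN)$ were used. By the displayed formula for discrepancies, if $a>0$ these are the images of the divisors $F$ with $a(F,Z,\Delta_Z)=-1$ and $\mathrm{mult}_FN=0$; nothing is assumed on the other LC centers. If $(X,\Delta)$ is KLT there are no LC centers and logbig means big; as $h^0(kmP)=h^0(kmD)$, $P$ is big when $D$ is, so the case $f=\mathrm{id}$ recovers Kawamata's theorem.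

**Remark (finite generation).** In Theorem A, $\bigoplus_mH^0(X,mk_0D)=\bigoplus_mH^0(Z,mk_0P)$ is finitely generated, since $P$ is semiample.

## 5. Kawamata's threshold and LC centers in the base locus

Here is the first thing to try for Theorem B. Fix an integer $p\ge2$. The sets $\mathrm{Bs}|p^jP|$ decrease with $j$ (raise sections to the $p$-th power); let $\mathfrak B$ be their eventual value and $l=p^{j_0}$ large. Suppose $\mathfrak B\ne\emptyset$. Take a log resolution $g:M\to Z$ dominating $M_0$, with $K_M+B_M=g^*(K_Z+\Delta')$, such that the base ideal of $|lP|$ becomes $\mathcal O_M(-F)$ and $B_M+F$ has snc support. Write $b^0_D,f_D$ for the coefficients of $D$ in $B_M,F$, and let $E=\sum_{b_D^0<1}\lceil-b_D^0\rceil D$. The threshold is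
$$c=\min\{(1-b_D^0)/f_D:\ f_D>0\}.$$

Suppose all $b_D^0<1$, so that $c>0$, and suppose for simplicity that one component $F_0$ attains the minimum. Let $\Psi$ be the divisor with coefficient $0$ at $F_0$ and $\lceil-(b^0_D+cf_D)\rceil$ elsewhere. Then $0\le\Psi\le E$, and
$$mg^*P+\Psi-F_0\sim_{\mathbb Q}K_M+(\text{snc, coefficients in }[0,1))+g^*\big((m-a-cl)P+H\big)+c(g^*lP-F).$$
The last terms are nef, and big for $m>a+cl$. So $H^1(M,mg^*P+\Psi-F_0)=0$, and every section $s\ne0$ of $(mg^*P+\Psi)|_{F_0}$ lifts to a section $\tilde s$ of $mg^*P+\Psi$. By (3), carried over to $M$, $\tilde s=s_\Psi\,g^*t$ with $t\in H^0(Z,mP)$. As $\tilde s|_{F_0}\ne0$, $t$ does not vanish identically on $g(F_0)\subset\mathfrak B$. For $m=p^j\gg0$ this contradicts the definition of $\mathfrak B$. One needs only the section $s$, that is, a nonvanishing theorem on $F_0$.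

Now allow LC centers. If an LC center lies in $\mathfrak B$, there is, after further blowing up, a component $D$ with $b_D^0=1$ and $f_D>0$. Then $c=0$ and the perturbation by $cF$ disappears. This is exactly what happens in the example of twelve points, where $C\subset\mathrm{Bs}|mP|$ for all $m$ with $|mP|\neq\emptyset$ and $b^0_C=1$. So the LC centers must be treated first.

The natural repair is induction: prove the theorem on an LC center $W$ and lift sections from $W$. But $W$ need not carry a pair of the kind we started with. For the nodal cubic $W$ in $\mathbb P^2$, the pair $(\mathbb P^2,W)$ is LC and has the LC centers $W$ and the node, and $W$ is not normal. In general what lies over $W$ on $M$ is a reducible snc divisor $S_W$, the sum of the components of coefficient $1$ with image $W$. None of its components can be singled out by changing coefficients, because the lifting from $S_W$ uses that they are all exactly $1$.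

The way past this is to put no pair on $W$ at all. We keep the reducible snc variety $T=S_W$ with its map $h:T\to W$ and remember only that $(K_M+T+B)|_T$ is a pullback from $W$. Vanishing theorems exist in this generality. Adding pullbacks of divisors on $W$ up to a threshold creates strata lying over a smaller $V\subset W$. From $V$ we pass to a new reducible snc variety $\widehat T\to V$ from which sections lift to $T$. Going down in dimension ends where $P\equiv0$; there an Euler characteristic is constant in $m$.

## 6. Snc divisors and vanishing on reducible varieties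

From now on $D$ denotes prime components of divisors. For an effective divisor $G$, $s_G$ is its canonical section; for a non-effective integral divisor, $s_G$ is the canonical rational section.

**Fact 1 (principalization).** (Hironaka; see Kollár, *Lectures on Resolution of Singularities*, §3.3–3.5.) Let $M$ be smooth, $I\ne0$ an ideal sheaf, $\Xi$ an snc divisor. There is a projective birational $\mu:M'\to M$, a composition of blow-ups with smooth centers and an isomorphism over the complement of the cosupport of $I$, with $M'$ smooth, $I\mathcal O_{M'}=\mathcal O_{M'}(-Q)$ and $Q+\mathrm{Exc}(\mu)+\mu_*^{-1}\Xi$ of snc support.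

**Fact 2 (snc divisors).** (a) If $X_1,\dots,X_r,X$ are components of an snc divisor and an irreducible component of $X_1\cap\dots\cap X_r$ lies in $X$, then $X\in\{X_1,\dots,X_r\}$. (b) If $Y$ is smooth and $\mathrm{Supp}\,\Gamma$ is snc with coefficients $\le1$, then $(Y,\Gamma)$ is sub-LC and its LC centers are exactly the irreducible components of intersections of components of $\Gamma$ of coefficient $1$.

*Proof.* (a) If $X$ were a further component, transversality would give $X\cap C$ codimension one in the component $C$. (b) Recall that a reduced snc divisor $\sum D_i$ gives a sub-LC pair. If $\Gamma=\sum b_iD_i$, then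
$$a(F,Y,\Gamma)+1=\big(a(F,Y,\textstyle\sum D_i)+1\big)+\sum(1-b_i)\,\mathrm{mult}_FD_i\ \ge0 .$$
Suppose this is $0$ and let $C$ be the center of $F$. Then all $D_i\supset C$ have $b_i=1$, and $a(F,Y,\sum D_i)=-1$. If $C$ were not a component of the intersection of the $D_i$ containing it (of $Y$, if there are none), then near a general point of $C$ there would be a smooth divisor $G'\supset C$ with $\sum D_i+G'$ snc, and $a(F,Y,\sum D_i+G')<-1$, which is impossible. So $C$ is a component of an intersection of $D_i$ with $b_i=1$, and this family is non-empty because $C\neq Y$. Conversely, blowing up a component of the intersection of $r$ components of coefficient $1$ gives, at its generic point, discrepancy $(r-1)-r=-1$. $\square$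

**Fact 3 (vanishing).** (Ambro, *Quasi-log varieties*, Proc. Steklov Inst. 240 (2003), Thm 3.2; Fujino, *Foundations of the Minimal Model Program*, MSJ Memoirs 35 (2017), §5.6.) Let $T$ be an snc divisor in a smooth variety $M$, $\Gamma$ a $\mathbb Q$-divisor on $M$ without common components with $T$, $T+\Gamma$ of snc support, such that $\Gamma_T=\Gamma|_T$ has coefficients in $[0,1]$. Let $h:T\to W$ be a proper morphism, $L$ a Cartier divisor on $T$.

- (i) If $L-(K_T+\Gamma_T)$ is $h$-semiample, every associated point of $R^qh_*\mathcal O_T(L)$ is the generic point of the image of a stratum of $(T,\Gamma_T)$, i.e. of an irreducible component, contained in $T$, of an intersection of components of $T$ and components of $\Gamma$ of coefficient $1$.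
- (ii) If $W$ is projective and $L-(K_T+\Gamma_T)\sim_{\mathbb Q}h^*A$ with $A$ ample, then $H^i(W,R^qh_*\mathcal O_T(L))=0$ for $i>0$.

Components of $\Gamma$ not meeting $T$ play no role and may be deleted.

*Example.* In $M=\mathbb P^1\times\mathbb P^1$ let $T=\mathbb P^1\times\{0\}+\mathbb P^1\times\{1\}$, and let $h:T\to\mathbb P^1$ be the identity on the first component and constant with value $0$ on the second. With $L=0$, $\Gamma=0$, the divisor $-K_T$ is $h$-semiample, and $h_*\mathcal O_T=\mathcal O_{\mathbb P^1}\oplus\mathbb C_0$. Its associated points are the generic point and $0$, the images of the two strata.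

**Fact 4 (pullbacks).** Let $T\subset M$ be a reduced divisor in a smooth variety, $h:T\to W$ a morphism to a variety such that every component of $T$ maps onto $W$, $G$ an effective Cartier divisor on $W$, and $I\subset\mathcal O_M$ the ideal of the subscheme $h^{-1}(G)\subset T\subset M$. Let $\mu:M'\to M$ be birational with $M'$ smooth and $I\mathcal O_{M'}=\mathcal O_{M'}(-Q)$, $T'$ the strict transform of $T$, $h'=h\mu|_{T'}$. Then no component of $T'$ lies in $\mathrm{Supp}\,Q$, and $Q|_{T'}=h'^*G$. Likewise, if $W\subset Z$ is a subvariety, $g:M\to Z$ a morphism with $g|_T=h$, and the ideal in $\mathcal O_Z$ of $G\subset W\subset Z$ pulls back to $\mathcal O_M(-Q)$, then no component of $T$ lies in $\mathrm{Supp}\,Q$ and $Q|_T=h^*G$.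

*Proof.* We have $I\supset I_T$, and the image of $I$ in $\mathcal O_T$ is $h^{-1}I_G\cdot\mathcal O_T$. Hence $I\mathcal O_{T'}=h'^{-1}I_G\cdot\mathcal O_{T'}$, locally generated by the pullback of an equation of $G$. This equation is not zero on any component of $T'$, since each maps onto $W$. So no component of $T'$ lies in $Q$, the image of $\mathcal O_{M'}(-Q)$ in $\mathcal O_{T'}$ is $\mathcal O_{T'}(-Q|_{T'})$, and the two Cartier divisors agree. In the second case the ideal of $W$ pulls back to $0$ on the reduced scheme $T$, and the argument is the same. $\square$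

**Definition (rounding).** For $b\in\mathbb Q$ let $\psi(b)=\lceil-b\rceil$ if $b\ne1$, and $\psi(1)=0$. For $B=\sum b_DD$ put $\Psi(B)=\sum\psi(b_D)D$.

For instance $\psi(-\tfrac12)=1$, $\psi(0)=\psi(\tfrac12)=\psi(1)=0$, $\psi(\tfrac32)=-1$. The function $\psi$ is nonincreasing (at $1$: values for $b<1$ are $\ge0$, for $b>1$ are $\le-1$). Also $\psi(b)\ge0\iff b\le1$, and $b+\psi(b)\in[0,1)$ if $b\ne1$, while it is $1$ if $b=1$.

## 7. Snc varieties over $W$: data, strata, crepant pullback

**Definition (datum).** A *datum* $\mathcal D=(M,T,B,h:T\to W,\kappa)$ consists of a smooth projective $M$; a reduced divisor $T=\sum T_i\ne0$; a $\mathbb Q$-divisor $B=\sum b_DD$ without common components with $T$ such that $T+B$ has snc support (components of coefficient $0$ may be listed); a surjective morphism $h$ onto a projective variety $W$; and $\kappa\in\mathrm{Pic}(W)\otimes\mathbb Q$ with $(K_M+T+B)|_T\sim_{\mathbb Q}h^*\kappa$. A component $D$ is *relevant* if $D\cap T\ne\emptyset$. A *stratum* of $\mathcal D$ is an irreducible component, contained in $T$, of an intersection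 of coefficient-one components of $T+B$.

By Fact 2(a) at least one $T_i$ is among the components cutting out a stratum. The $T_i$ are strata. We write $\Psi=\Psi(B)$.

*Example.* Let $M=\mathbb P^1\times\mathbb P^2$, $L_1,L_2,L_3$ a triangle in $\mathbb P^2$, $T=\mathbb P^1\times(L_1+L_2)$, $B=\mathbb P^1\times L_3+b\,(\{0\}\times\mathbb P^2)$, and $h:T\to W=\mathbb P^1$ the projection. As $K_{\mathbb P^2}+L_1+L_2+L_3\sim0$, this is a datum with $\kappa$ of degree $b-2$. If $b\ne1$ the strata are $\mathbb P^1\times L_1$, $\mathbb P^1\times L_2$ and $\mathbb P^1\times v$ for the vertices $v$; all map onto $W$. If $b=1$ there are also $\{0\}\times L_1$, $\{0\}\times L_2$, $\{0\}\times v$, over the point $0$. Raising a coefficient to $1$ creates strata over a smaller set. Here $\Psi=\psi(b)(\{0\}\times\mathbb P^2)$.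

For a Cartier divisor $P$ on $W$, since $K_T=(K_M+T)|_T$,
$$h^*mP+\Psi|_T\sim_{\mathbb Q}K_T+(B+\Psi)|_T+h^*(mP-\kappa),\tag{3}$$
where $(B+\Psi)|_T$ has coefficients in $[0,1]$, equal to $1$ exactly where $b_D=1$. So the strata of $\mathcal D$ are the strata in Fact 3 for this pair.

Put $\Delta_i=(T-T_i+B)|_{T_i}$, so that $(K_M+T+B)|_{T_i}=K_{T_i}+\Delta_i$. The next lemma says that blowing up does not change the images of strata, provided no coefficient exceeds $1$.

**Lemma 5 (crepant pullback).** Let $\mu:M'\to M$ be projective birational, $M'$ smooth, $T'$ the strict transform of $T$, and $K_{M'}+T'+B'=\mu^*(K_M+T+B)$ with $T'+B'$ of snc support. Then: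

- (a) $\mathcal D'=(M',T',B',h\mu|_{T'},\kappa)$ is a datum.
- (b) With $\mu_i:T_i'\to T_i$ and $\Delta_i'=(T'-T_i'+B')|_{T_i'}$, we have $K_{T_i'}+\Delta_i'=\mu_i^*(K_{T_i}+\Delta_i)$ as divisors, for compatible canonical divisors.
- (c) Let $\mathcal N\subset M$ be open such that all components of $B$ meeting $\mathcal N$ have $b_D\le1$. Then all components of $B'$ meeting $\mu^{-1}(\mathcal N)$ have coefficient $\le1$; if a stratum $C'$ of $\mathcal D'$ meets $\mu^{-1}(\mathcal N)$, then $\mu(C')$ is a stratum of $\mathcal D$; and every stratum of $\mathcal D$ meeting $\mathcal N$ is the image of some stratum of $\mathcal D'$.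

*Proof.* (a) The coefficient of $T_i'$ in $\mu^*(K_M+T+B)-K_{M'}$ is that of $T_i$ in $T+B$, namely $1$, so $B'$ and $T'$ have no common components. The rest is clear since $T'\to T$ is surjective.

(b) Let $\omega$ be a rational top form on $M$ with a simple pole along $T_i$, and $K_M=(\omega)$. Then $K_{T_i}:=(K_M+T_i)|_{T_i}$ is the divisor of the residue of $\omega$. As $\mu$ is an isomorphism over the generic point of $T_i$, $\mu^*\omega$ has a simple pole along $T_i'$, and its residue is the pullback of the residue of $\omega$. So with $K_{M'}=(\mu^*\omega)$ the canonical divisors on $T_i'$ and $T_i$ are compatible. The divisor $K_{M'}+T'+B'$ has coefficient $-1+1=0$ along $T_i'$, so the crepant formula can be restricted to $T_i'$ as an equality of divisors.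

(c) By Fact 2(b) the pair $(\mathcal N,(T+B)|_{\mathcal N})$ is sub-LC, hence so is its crepant pullback; this is the first claim. A stratum $C\subset T_i$, $C\ne T_i$, has $T_i$ among its cutting components by Fact 2(a). The other cutting components $X_j$ restrict to $T_i$ as disjoint unions of prime divisors of coefficient $1$ in $\Delta_i$. Conversely, every prime divisor of coefficient $1$ in $\Delta_i$ is a component of $X_j\cap T_i$ for exactly one $X_j$, which has coefficient $1$. By Fact 2(b), over $\mathcal N$ the strata $\ne T_i$ in $T_i$ are thus exactly the LC centers of $(T_i,\Delta_i)$, and over $\mu^{-1}(\mathcal N)$ the same holds for $(T_i',\Delta_i')$. By (b) these pairs are crepant, so they have the same divisors of discrepancy $-1$, and the LC centers of the first are the images of those of the second. Also $\mu(T_i')=T_i$. Take closures. $\square$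

## 8. Comparing sections after blowing up and adding a divisor

We will find sections on a blow-up, with larger boundary. The following lemma brings them back; it holds because $\psi$ is nonincreasing.

**Lemma 6 (comparison).** Let $\mathcal D$ be a datum such that all $T_i$ and all components of $T_i\cap T_j$ $(i\ne j)$ map onto $W$. Let $\mu:M'\to M$ be projective birational, $M'$ smooth, $\Lambda\subsetneq W$ closed, $\mu$ an isomorphism over a neighborhood of $U:=T\setminus h^{-1}(\Lambda)$, $T'$ the strict transform of $T$, $h'=h\mu|_{T'}$. Let $B'$ be such that $T'+B'$ has snc support without common components, and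
$$K_{M'}+T'+B'=\mu^*(K_M+T+B)+Q$$
with $Q\ge0$ not containing components of $T'$ and $Q\cap T'\subset h'^{-1}(\Lambda)$. Then restriction to $U$ induces an injection $H^0(T',mP+\Psi(B'))\hookrightarrow H^0(T,mP+\Psi(B))$ for every Cartier $P$ on $W$ and every $m$.

*Proof.* **Step 1: restriction to $U$ is injective.** Near $U$ we may identify $M'=M$, $T'=T$; and $B'=B$ there, since $Q$ does not meet $T'\setminus h'^{-1}(\Lambda)=U$. So $s'\in H^0(T',mP+\Psi(B'))$ restricts to a section $\sigma$ of $mP+\Psi(B)$ on $U$. As all $T_i$ and all components of $T_i\cap T_j$ map onto $W$, $U$ is dense in $T$, in $T'$, in each $T_i$ and in each component of $T_i\cap T_j$. Since $T'$ is reduced, $s'\mapsto\sigma$ is injective.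

**Step 2: $\sigma$ extends over prime divisors of $T_i$.** Let $p\subset T_i$ be a prime divisor contained in $h^{-1}(\Lambda)$, $p'\subset T_i'$ its strict transform. The map $T_i'\to T_i$ is an isomorphism over the generic point of $p$, as $T_i$ is normal. For $j\ne i$ we have $p\not\subset T_j$: otherwise $p$ would be a component of $T_i\cap T_j$ not mapping onto $W$. Hence also $p'\not\subset T_j'$. As in Lemma 5(b), restricting the formula in the statement gives
$$K_{T_i'}+(T'-T_i'+B')|_{T_i'}=\mu_i^*(K_{T_i}+\Delta_i)+Q|_{T_i'} .$$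
Compare coefficients at $p'$: if $\beta_p$ is the coefficient of $B|_{T_i}$ at $p$ and $\gamma\ge0$ that of $Q|_{T_i'}$ at $p'$, then $B'|_{T_i'}$ has coefficient $\beta_p+\gamma$ at $p'$. By snc, $p$ lies in at most one component of $B$, and $p'$ in at most one of $B'$, with multiplicity one in the restriction. As $\psi(0)=0$, $\Psi(B)|_{T_i}$ has coefficient $\psi(\beta_p)$ at $p$, and $\Psi(B')|_{T_i'}$ has coefficient $\psi(\beta_p+\gamma)\le\psi(\beta_p)$ at $p'$. So the pole along $p$ of $\sigma|_{T_i}$, viewed as a rational section of $h^*mP$, is at most $\psi(\beta_p)$. That is, $\sigma|_{T_i}$ is regular at the generic point of $p$ as a section of $mP+\Psi(B)$.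

**Step 3: gluing.** By normality $\sigma|_{T_i}$ extends to $T_i$. The extensions agree on $T_i\cap T_j$, as $U\cap T_i\cap T_j$ is dense there. They glue on $T$: add the $T_r$ one at a time and use $0\to\mathcal O_{A\cup T_r}\to\mathcal O_A\oplus\mathcal O_{T_r}\to\mathcal O_{A\cap T_r}\to0$ with $A=T_1\cup\dots\cup T_{r-1}$, where $A\cap T_r$ is reduced, so agreement on its components suffices. $\square$

## 9. Lifting sections from strata over $V$

Suppose a datum has strata over $V\subsetneq W$. Their union lies in the sets $T_i\cap D_j$, with $D_j$ of coefficient $1$. This union has codimension $2$ in $M$ and is in general not a divisor in a smooth variety, as Fact 3 requires. Blowing it up makes it one.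

**Lemma 7 (lifting).** Let $\mathcal D$ be a datum, $P$ nef Cartier on $W$, $tP-\kappa$ ample. Let $V\subsetneq W$ be irreducible closed such that

1. no $D$ with $b_D>1$ meets $h^{-1}(V)$;
2. there is a reduced divisor $Q_V$, without components in $T$, with $T+B+Q_V$ of snc support and $T\cap Q_V=h^{-1}(V)$ as sets;
3. some stratum is contained in $h^{-1}(V)$, and every such stratum maps onto $V$.

Then there are a datum $\widehat{\mathcal D}=(\widehat M,\widehat T,\widehat B,\widehat h:\widehat T\to V,\kappa|_V)$ with no relevant component of coefficient $>1$ and all of whose strata map onto $V$, a morphism $\nu:\widehat T\to T$ with $h\nu=\widehat h$, and an isomorphism $\nu^*\mathcal O_T(\Psi)\cong\mathcal O_{\widehat T}(\widehat\Psi)$, $\widehat\Psi=\Psi(\widehat B)$, such that for all $m\ge t$ the map $\nu^*:H^0(T,mP+\Psi)\to H^0(\widehat T,mP+\widehat\Psi)$ is surjective.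

In the example of Section 7 with $b=1$ and $V=\{0\}$, take $Q_V=\{0\}\times\mathbb P^2$. One blows up $\{0\}\times L_1$ and then the strict transform of $\{0\}\times L_2$, and $\widehat T$ is the union of the two exceptional surfaces, all over the point $0$.

*Proof.* **Step 1: the blow-ups.** Let $J$ be the set of relevant components $D$ of $Q_V$ with $b_D=1$. It is non-empty: a stratum contained in $h^{-1}(V)=T\cap Q_V$ lies in a component of $Q_V$. By Fact 2(a) this is one of its cutting components; it is not in $T$, so it is a component of $B$ with coefficient $1$.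

Successively blow up $T_i\cap D_j$ (strict transforms) for all pairs $T_i\subset T$, $D_j\in J$ with non-empty intersection. These centers are smooth of codimension $2$ and have snc with everything. After its blow-up the strict transforms of $T_i$ and $D_j$ are disjoint and remain so. Let $\mu:\widehat M\to M$ be the composite, $T^\sharp,B^\sharp$ the strict transforms and $\widehat T$ the sum of all (strict transforms of) exceptional divisors. So $\widehat T\ne0$ and $\mathrm{Exc}(\mu)=\widehat T$.

By Fact 2(a), each component of a center lies in exactly two current components $X_1,X_2$, one from $T$ and one from $J$, both of coefficient $1$. For one blow-up $\pi$ with exceptional divisor $e$, near the component in question, $K=\pi^*K+e$ and $\pi^*X_i=X_i'+e$, so $e$ gets coefficient $-1+1+1=1$ in the crepant boundary. Hence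
$$K_{\widehat M}+T^\sharp+\widehat T+B^\sharp=\mu^*(K_M+T+B).\tag{4}$$
Moreover $\mu^*D=D^\sharp$ for components $D\notin J$ of $B$. As $\psi(1)=0$, elements of $J$ do not occur in $\Psi$, so $\Psi(B^\sharp)=\mu^*\Psi$.

**Step 2: $\mu_*\mathcal O_Y=\mathcal O_T$ for $Y:=T^\sharp+\widehat T$.** Let $Y_k$ be the strict transform of $T$ plus the exceptional divisors after $k$ steps, $Y_0=T$. Each component of the next center lies in exactly one component of $Y_k$, so $Y_{k+1}=\pi^*Y_k$ for the next blow-up $\pi$. Apply $\pi_*$ to $0\to\mathcal O(-\pi^*Y_k)\to\mathcal O\to\mathcal O_{Y_{k+1}}\to0$. By $\pi_*\mathcal O=\mathcal O$, $R^1\pi_*\mathcal O=0$ and the projection formula, $\pi_*\mathcal O_{Y_{k+1}}=\mathcal O/\mathcal O(-Y_k)=\mathcal O_{Y_k}$. Compose; note $Y=\mu^*T$.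

**Step 3: the datum.** Put $\widehat B=T^\sharp+B^\sharp$, $\nu=\mu|_{\widehat T}$, $\widehat h=h\nu$. Then $\nu(\widehat T)\subset T\cap\bigcup_JD_j\subset h^{-1}(V)$, so $\widehat h$ maps the reduced scheme $\widehat T$ into $V$. As $T^\sharp$ has coefficient $1$ in $\widehat B$ and $\psi(1)=0$, $\widehat\Psi=\Psi(\widehat B)=\mu^*\Psi$. By (4), $(K_{\widehat M}+\widehat T+\widehat B)|_{\widehat T}\sim_{\mathbb Q}\widehat h^*(\kappa|_V)$. If $D^\sharp$ with $b_D>1$ met $\widehat T$, then $D$ would meet $h^{-1}(V)$, against (1).

**Step 4: strata of $\widehat{\mathcal D}$ map onto $V$.** Consider one blow-up $\pi$ with exceptional divisor $e$ and an irreducible component $C'$ of an intersection of coefficient-one components upstairs. We claim that $\pi(C')$ is again of this type. If $C'\not\subset e$, it is the strict transform of a component of the intersection of the corresponding components downstairs. If $C'$ lies in a component $e_c$ of $e$, a $\mathbb P^1$-bundle over a component $c$ of $X_1\cap X_2$, then $e_c$ is a cutting component by Fact 2(a). The sets $e_c\cap X_1'$,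 $e_c\cap X_2'$ are disjoint sections of $e_c\to c$, and $e_c\cap X_k'$ is the preimage of $c\cap X_k$ for the other components. So $C'$ is the preimage of, or a section over, a component of $c\cap\bigcap_kX_k$. This is a component of $X_1\cap X_2\cap\bigcap_kX_k$, and $X_1,X_2$ have coefficient $1$. The claim follows.

Hence a stratum of $\widehat{\mathcal D}$ maps onto a component of an intersection of coefficient-one components of $T+B$ contained in $\nu(\widehat T)\subset h^{-1}(V)\subset T$, that is, onto a stratum of $\mathcal D$ contained in $h^{-1}(V)$. By (3) it maps onto $V$. In particular $\widehat h$ is surjective, and $\widehat{\mathcal D}$ is a datum as required.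

**Step 5: surjectivity.** On $Y$ let $\mathcal L_m=(h\mu)^*mP+\mu^*\Psi$. There is an exact sequence
$$0\to\mathcal L_m|_{T^\sharp}(-\widehat T)\to\mathcal L_m\to\mathcal L_m|_{\widehat T}\to0.\tag{5}$$
Restricting (4) to $T^\sharp$ gives $K_{T^\sharp}+(\widehat T+B^\sharp)|_{T^\sharp}\sim_{\mathbb Q}(h\mu)^*\kappa$, so
$$\mathcal L_m|_{T^\sharp}(-\widehat T)\sim_{\mathbb Q}K_{T^\sharp}+(B^\sharp+\mu^*\Psi)|_{T^\sharp}+(h\mu)^*(mP-\kappa),\tag{6}$$
with boundary coefficients in $[0,1]$, equal to $1$ only where $b_D=1$.

We check that strata of this pair do not map into $V$. Strict transforms of elements of $J$ do not meet $T^\sharp$. So a stratum is cut out by components of $T^\sharp$ and components $D^\sharp$ with $b_D=1$, $D\notin J$. By Fact 2(a) it is not contained in $\mathrm{Exc}(\mu)=\widehat T$. So its image in $T$ is a component $C$ of an intersection of some $T_i$'s and relevant $D\notin J$ with $b_D=1$. If $C\subset h^{-1}(V)\subset Q_V$, then by Fact 2(a) one of these $D$ would be a component of $Q_V$, hence in $J$: a contradiction.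

By (6) and Fact 3(i), no associated point of $R^1(h\mu)_*(\mathcal L_m|_{T^\sharp}(-\widehat T))$ lies in $V$, so this sheaf has no nonzero subsheaf supported on $V$. But $(h\mu)_*(\mathcal L_m|_{\widehat T})$ is supported on $V$, so the connecting map from it is zero, and $(h\mu)_*$ of (5) is exact. For $m\ge t$, $mP-\kappa=(tP-\kappa)+(m-t)P$ is ample, so $H^1(W,(h\mu)_*(\mathcal L_m|_{T^\sharp}(-\widehat T)))=0$ by Fact 3(ii). Hence $H^0(Y,\mathcal L_m)\to H^0(\widehat T,\mathcal L_m)$ is surjective. By Step 2 and the projection formula $H^0(Y,\mathcal L_m)=H^0(T,mP+\Psi)$, and the composite is $\nu^*$. $\square$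

## 10. Nonvanishing over $W$

**Proposition 8 (nonvanishing).** Let $\mathcal D$ be a datum with no relevant $D$ with $b_D>1$, all of whose strata map onto $W$; let $P$ be nef Cartier on $W$ and $tP-\kappa$ ample for some $t$. Then $H^0(T,mP+\Psi)\ne0$ for all $m\gg0$.

*Proof.* Induction on $w=\dim W$.

**Step 1: the case $P\equiv0$.** This includes $w=0$ and is where the induction ends. Here $mP-\kappa$ is ample for every $m\in\mathbb Z$. By (3) and Fact 3(ii), $h_*\mathcal O_T(mP+\Psi)=\mathcal O_W(mP)\otimes h_*\mathcal O_T(\Psi)$ has no higher cohomology, so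
$$h^0(T,mP+\Psi)=\chi\big(W,mP\otimes h_*\mathcal O_T(\Psi)\big).$$
This does not depend on $m$: by Riemann–Roch for singular varieties, $\chi(W,\mathcal F\otimes mP)=\int\mathrm{ch}(mP)\cap\tau(\mathcal F)$, and $c_1(P)^i\cap\beta$ has degree $0$ for every $i$-cycle $\beta$, $i\ge1$, as $P\equiv0$. For $m=0$ it is $h^0(T,\Psi)\ge1$, because all relevant $b_D\le1$, so $\Psi|_T\ge0$.

From now on $P\not\equiv0$ and $w\ge1$. Let $\alpha=tP-\kappa$, which is ample.

**Step 2: a very singular divisor on $W$.** First, $P\cdot\alpha^{w-1}>0$. Choose a curve $\Gamma$ with $P\cdot\Gamma>0$ and $n$ such that $n\alpha$ is Cartier and $\mathcal I_\Gamma(n\alpha)$ is globally generated. Outside $\Gamma$ the system $|\mathcal I_\Gamma(n\alpha)|$ is free, so $w-1$ general members intersect in pure dimension $1$, in an effective $1$-cycle containing $\Gamma$, and $P\cdot(n\alpha)^{w-1}\ge P\cdot\Gamma>0$. Since $P$ and $\alpha$ are nef, all terms in the expansion of $(sP+\alpha)^w$ are $\ge0$, so for a suitable integer $s>0$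
$$(sP+\alpha)^w\ge ws\,P\cdot\alpha^{w-1}>(w+1)^w .$$

Fix a component $T_i$ and a general point $x\in W$: $W$ is smooth at $x$, $T_i\to W$ is smooth over a neighborhood of $x$ (generic smoothness), and no component of the fiber of $T_i\to W$ over $x$ lies in $\mathrm{Supp}\,\Delta_i$. The last holds because a component of $\Delta_i$ either misses the fiber over a general $x$ or meets it in smaller dimension. For divisible $k$, $h^0(W,k(sP+\alpha))=\frac{k^w}{w!}(sP+\alpha)^w+O(k^{w-1})$, while multiplicity $\ge k(w+1)$ at $x$ imposes at most $\frac{k^w(w+1)^w}{w!}+O(k^{w-1})$ conditions. So for suitable divisible $k$ there is $\Theta_k\in|k(sP+\alpha)|$ with $\mathrm{mult}_x\Theta_k\ge k(w+1)$. Put $\Theta=\frac1k\Theta_k$.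

**Step 3: a family of data.** Apply Fact 1 to the ideal in $\mathcal O_M$ of the subscheme $h^{-1}(\Theta_k)\subset T\subset M$ and $\Xi=\mathrm{Supp}(T+B)$. We get $\mu:M'\to M$, the strict transform $T'$, $h'=h\mu|_{T'}$, the ideal pullback $\mathcal O(-Q_k)$, and $B^0$ with $K_{M'}+T'+B^0=\mu^*(K_M+T+B)$; the divisor $T'+B^0+Q_k$ has snc support. By Fact 4, $Q_k$ contains no component of $T'$ and $Q_k|_{T'}=h'^*\Theta_k$. So for $\tau\in[0,1)\cap\mathbb Q$ we have a datum
$$\mathcal D'_\tau=(M',T',B^0+\tfrac\tau kQ_k,h',\kappa+\tau\Theta),$$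
and
$$(t+s)P-\kappa-\tau\Theta\sim_{\mathbb Q}(1-\tau)(sP+\alpha)\quad\text{is ample}.\tag{7}$$
Let $b_D(\tau)=b^0_D+\tau\theta_D$ be the coefficients.

The complement $\mathcal N$ in $M$ of the components with $b_D>1$ contains $T$. So by Lemma 5(c) all relevant $b_D^0$ are $\le1$ and all strata of $\mathcal D_0'$ map onto $W$. If $D$ is relevant and $\theta_D>0$, then $D\cap T'\subset h'^{-1}(\mathrm{Supp}\,\Theta)$, so $b^0_D<1$; otherwise a component of some $D\cap T_i'$ would be a stratum of $\mathcal D_0'$ not mapping onto $W$.

**Step 4: the threshold is less than $1$.** We claim that for every rational $\tau\in(\frac w{w+1},1)$ some relevant $b_D(\tau)$ is $>1$. Suppose all are $\le1$. Then $(T_i',\Delta_i'+\frac\tau kQ_k|_{T_i'})$ is sub-LC by Fact 2(b). By Lemma 5(b) and $Q_k|_{T'}=h'^*\Theta_k$, the crepant pair $(T_i,\Delta_i+\tau h^*\Theta)$ is sub-LC too. Let $\Phi$ be a component of the fiber of $T_i$ over $x$. It is smooth of codimension $w$ and not contained in $\mathrm{Supp}\,\Delta_i$. The ideal of the fiber is generated by the pullback of the maximal ideal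 at $x$, so $h^*\Theta$ has multiplicity $\ge w+1$ along $\Phi$. Blowing up $\Phi$ gives a divisor of discrepancy
$$\le w-1-\tau(w+1)<-1,$$
a contradiction. (For $w=1$ the divisor is $\Phi$ itself.) This proves the claim. So
$$\tau_0:=\min\{(1-b_D^0)/\theta_D:\ D\text{ relevant},\ \theta_D>0\}$$
is defined, and $\tau_0\in(0,1)\cap\mathbb Q$.

**Step 5: strata over a smaller set.** In $\mathcal D':=\mathcal D'_{\tau_0}$, with boundary $B':=B^0+\frac{\tau_0}kQ_k$, all relevant coefficients are $\le1$, and some relevant $D$ with $\theta_D>0$ has coefficient $1$. The components of $D\cap T_i'$ are then strata that do not map onto $W$. Any stratum not mapping onto $W$ involves a $D$ with $\theta_D>0$, since otherwise it would be a stratum of $\mathcal D_0'$; so it lies over $\mathrm{Supp}\,\Theta$. Let $V$ be minimal among the images $\ne W$ of strata of $\mathcal D'$. Then $V\subset\mathrm{Supp}\,\Theta$.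

To get a divisor $Q_V$, apply Fact 1 to the ideal of $h'^{-1}(V)_{red}\subset T'\subset M'$ and $\Xi=\mathrm{Supp}(T'+B^0+Q_k)$. The resulting $M''\to M'$ is an isomorphism outside $h'^{-1}(V)$, and crepant pullback gives a datum $\mathcal D''=(M'',T'',B'',h'',\kappa+\tau_0\Theta)$. We check the hypotheses of Lemma 7 for $\mathcal D''$ and $V$.

- (1) Apply Lemma 5(c) over the complement in $M'$ of the components of $B'$ of coefficient $>1$, which contains $T'$: no relevant coefficient of $B''$ is $>1$.
- (2) Let $Q_V$ be the reduced pullback divisor of the ideal. Its support is the preimage of $h'^{-1}(V)$, so $T''\cap Q_V=h''^{-1}(V)$. It contains no component of $T''$, since these map onto $W$.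
- (3) By Lemma 5(c) the images in $T'$ of the strata of $\mathcal D''$ are exactly the strata of $\mathcal D'$. One of these has image $V$, and a stratum of $\mathcal D''$ above it lies in $h''^{-1}(V)$. If a stratum of $\mathcal D''$ lies in $h''^{-1}(V)$, its image is a stratum of $\mathcal D'$ with image contained in $V$, hence equal to $V$ by minimality.

Also $(t+s)P-(\kappa+\tau_0\Theta)$ is ample by (7).

**Step 6: induction and return to $T$.** Lemma 7 gives a datum $\widehat{\mathcal D}$ over $V$ with no relevant coefficient $>1$, all of whose strata map onto $V$, and $(t+s)P|_V-(\kappa+\tau_0\Theta)|_V$ is ample. As $\dim V<w$, by induction $H^0(\widehat T,mP+\widehat\Psi)\ne0$ for $m\gg0$. By surjectivity in Lemma 7, $H^0(T'',mP+\Psi(B''))\ne0$ for $m\gg0$.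

Finally apply Lemma 6 to $M''\to M$ and $\mathcal D$, with $\Lambda=\mathrm{Supp}\,\Theta_k$ and $Q$ the pullback of $\frac{\tau_0}kQ_k$ to $M''$. Its hypotheses hold: the $T_i$ and the components of $T_i\cap T_j$ are strata of $\mathcal D$, so they map onto $W$; $K_{M''}+T''+B''$ is the pullback of $K_M+T+B$ plus $Q$; $Q$ contains no component of $T''$, and $Q\cap T''\subset h''^{-1}(\Lambda)$; and $M''\to M$ is an isomorphism over $M\setminus h^{-1}(\Theta_k)$, because $V\subset\mathrm{Supp}\,\Theta$. So $H^0(T,mP+\Psi)\ne0$ for all $m\gg0$. $\square$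

## 11. LC centers of $(Z,\Delta')$ and the divisors over them

We start the proof of Theorem B. Let $n=\dim Z$, $\mathcal W$ the finite set of LC centers of $(Z,\Delta')$, $\mathcal W_d$ the set of those of dimension $d$, $U_d$ the union of the $W\in\mathcal W$ of dimension $\le d$, $U_{-1}=\emptyset$.

Fix an integer $p\ge2$. As $P$ is nef and big, $|mP|\ne\emptyset$ for $m\gg0$ (by Kodaira's lemma $k_1P\sim A+G$ with $A$ ample and $G\ge0$, and $jA+rP$ is effective for $j\gg0$, $0\le r<k_1$). The closed sets $\mathrm{Bs}|p^jP|$ decrease with $j$; let $\mathfrak B$ be their intersection and $l=p^{j_0}$ with $\mathrm{Bs}|p^jP|=\mathfrak B$ for $j\ge j_0$ and $|lP|\ne\emptyset$.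

It is enough to show $\mathfrak B=\emptyset$. Apply this to two distinct primes $p,p'$: some $|p^jP|$ and $|p'^{j'}P|$ are free, and every $m\gg0$ is a combination of the coprime numbers $p^j,p'^{j'}$ with nonnegative integer coefficients. So $|mP|$ is free for all $m\gg0$.

**Step 1: Kodaira's lemma on each center.** For $W\in\mathcal W\cup\{Z\}$, $d=\dim W$, put $W_0=W\cap U_{d-1}\subsetneq W$. There are $k_W>0$, an ample $A_W$ and an effective Cartier divisor $G_W$ on $W$ with
$$k_WP|_W\sim A_W+G_W,\qquad\mathrm{Supp}\,G_W\supset W_0.\tag{8}$$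
Indeed, let $d\ge1$ and take $H_1$ very ample such that some $G_2\in|H_1|$ contains $W_0$. As $P|_W$ is nef and big, $h^0(W,mP)$ grows like $m^d$ and its restriction to a member of $|2H_1|$ only like $m^{d-1}$; so $k_WP-2H_1\sim G_1\ge0$ for some $k_W$. Put $A_W=H_1$, $G_W=G_1+G_2$. If $d=0$, take $k_W=1$, $G_W=0$.

**Step 2: the model $M$.** Let $\mathfrak b\subset\mathcal O_Z$ be the base ideal of $|lP|$. Start from a log resolution of $(Z,\Delta')$ dominating $M_0$ and apply Fact 1 to the product of the pullbacks of the ideals $I_{U_d}$ (of the reduced sets $U_d$, $0\le d\le n-1$), $I_{G_W}$ (the ideal in $\mathcal O_Z$ of $G_W\subset W\subset Z$) and $\mathfrak b$. If a product of ideals is invertible, so is each factor. So there is $g:M\to Z$ birational with $M$ smooth projective, dominating $M_0$, on which these ideals become $\mathcal O_M(-Q_{U_d})$, $\mathcal O_M(-Q_{G_W})$, $\mathcal O_M(-F)$, and with $K_M+B_M=g^*(K_Z+\Delta')$ all of $B_M,Q_{U_d},Q_{G_W},F$ together have snc support. We have $\mathrm{Supp}\,F=g^{-1}(\mathfrak B)$. Let $b_D^0\le1$ be the coefficient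 of $D$ in $B_M$ and
$$S=\sum_{b_D^0=1}D,\qquad E=\sum_{b^0_D<1}\lceil-b_D^0\rceil D\ge0,\qquad L_m=mg^*P+E .$$

Condition (3) of Theorem B persists on $M$. With $\gamma:M\to M_0$ we have $\gamma_*B_M=B_0$, so $\gamma_*E=E_0$. A section of $L_m$, as a rational function, is thus a section of $mg_0^*P+E_0$. Hence
$$H^0(M,L_m)=s_E\cdot g^*H^0(Z,mP)\qquad(m\gg0).\tag{9}$$

**Step 3: components of $S$ sorted by image.** Call the irreducible components of intersections of components of $S$ the strata of $S$. By Fact 2(b) they are the LC centers of $(M,B_M)$, so their images in $Z$ are exactly the elements of $\mathcal W$. Let $S_W$ be the sum of the components of $S$ with image $W$, $S_d=\sum_{W\in\mathcal W_d}S_W$, and $S_{\le d}$, $S_{>d}$ the obvious sums. A component $D$ of $S$ lies in $S_{\le d}$ if and only if $g(D)\subset U_d$, i.e. if and only if it is a component of $Q_{U_d}$.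

*Example.* For $(\mathbb P^2,W)$ with $W$ a nodal cubic, let $M$ be the blow-up of the node $x$ (we ignore the other ideals). If $W'$ is the strict transform and $e$ the exceptional curve, then $K_M+W'+e=g^*(K+W)$, so $S=W'+e$, $S_0=S_{\{x\}}=e$, $S_1=S_W=W'$, $E=0$. The map $S_W\to W$ is the normalization. A section of $(L_m-e)|_{W'}$ is a section of $mg^*P$ on $W'$ vanishing at the two points over the node, hence it comes from $W$. This is why $S_{\le d-1}$ is subtracted below.

**Lemma 9.** (a) If no cutting component of a stratum $C$ of $S$ lies in $S_{\le d-1}$, then $g(C)\not\subset U_{d-1}$, so $\dim g(C)\ge d$. If moreover $C\subset S_W$ with $\dim W=d$, then $g(C)=W$. (b) $S_W\cap S_{W'}=\emptyset$ for $W\ne W'$ in $\mathcal W_d$. (c) $S_W\ne0$ for every $W\in\mathcal W$.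

*Proof.* (a) If $g(C)\subset U_{d-1}$, then $C$ lies in a component of $Q_{U_{d-1}}$. By Fact 2(a) this is a cutting component, so it lies in $S_{\le d-1}$: a contradiction. As $g(C)\in\mathcal W$, the dimension is $\ge d$. If $C\subset S_W$, then $g(C)\subset W$ and the dimensions agree. (b) A component of the intersection of a component of $S_W$ and one of $S_{W'}$ would by (a) map onto both $W$ and $W'$. (c) Let $d=\dim W$ and $W=g(C)$ for a stratum $C$. As $C\subset g^{-1}(U_d)$, by Fact 2(a) some cutting component $D$ of $C$ lies in $S_{\le d}$. Then $W\subset g(D)\in\mathcal W$ and $\dim g(D)\le d$, so $g(D)=W$. $\square$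

## 12. Lifting sections from $S_W$ to $Z$

**Lemma 10.** Let $W\in\mathcal W_d$, $T=S_W$, $N_0=S_{\le d-1}$, $h=g|_T:T\to W$. For $m\gg0$ and every $\sigma\in H^0(T,(L_m-N_0)|_T)$ there is $t\in H^0(Z,mP)$ with $s_{N_0}\sigma=s_E\cdot h^*t$ on $T$.

*Proof.* Put $\mathrm{fr}=\sum_{b_D^0<1}(b_D^0+\lceil-b_D^0\rceil)D$, with coefficients in $[0,1)$. Then $E+B_M=\mathrm{fr}+S$, so $E=\mathrm{fr}+K_M+S-g^*(K_Z+\Delta')$ and
$$L_m-S_{\le e-1}\sim_{\mathbb Q}K_M+S_e+S_{>e}+\mathrm{fr}+g^*\big(mP-(K_Z+\Delta')\big),\tag{10}$$
where $mP-(K_Z+\Delta')=(m-a)P+H$.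

**Step 1: from $S$ to $M$.** $L_m-S\sim_{\mathbb Q}K_M+\mathrm{fr}+g^*((m-a)P+H)$, and the last term is nef and big for $m>a$. By Kawamata–Viehweg vanishing $H^1(M,L_m-S)=0$, so $H^0(M,L_m)\to H^0(S,L_m)$ is onto.

**Step 2: from $S_{\le e-1}$ to $S_{\le e}$.** We show that $H^0(S_{\le e},L_m)\to H^0(S_{\le e-1},L_m)$ is onto for each $e$ and $m\gg0$. Consider
$$0\to\mathcal O_{S_e}(L_m-S_{\le e-1})\to\mathcal O_{S_{\le e}}(L_m)\to\mathcal O_{S_{\le e-1}}(L_m)\to0,$$
where $S_e$ is the disjoint union of the $S_{W'}$, $W'\in\mathcal W_e$, by Lemma 9(b). Let $h':S_{W'}\to W'$. By (10), with $\kappa'=(K_Z+\Delta')|_{W'}$,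
$$(L_m-S_{\le e-1})|_{S_{W'}}\sim_{\mathbb Q}K_{S_{W'}}+(S_{>e}+\mathrm{fr})|_{S_{W'}}+h'^*(mP-\kappa').$$
The strata of this pair have no cutting component in $S_{\le e-1}$, so by Lemma 9(a) they all map onto $W'$. By Fact 3(i) the associated points of $R^1g_*\mathcal O_{S_e}(L_m-S_{\le e-1})$ are generic points of $e$-dimensional centers. But $g_*\mathcal O_{S_{\le e-1}}(L_m)$ is supported on $U_{e-1}$, which contains none of these points. So the connecting map is $0$, and $g_*$ of the sequence is exact.

It remains to show $H^1(W',h'_*\mathcal O_{S_{W'}}(L_m-S_{\le e-1}))=0$. The class $(m-a)P+H$ is only nef on $W'$, and here logbigness enters. Write $G,A,k$ for $G_{W'},A_{W'},k_{W'}$. By Fact 4, $Q_G$ contains no component of $S_{W'}$ and $Q_G|_{S_{W'}}=h'^*G$. A component of $S_{>e}$ meeting $S_{W'}$ meets it in strata mapping onto $W'$, so it is not in $Q_G$. Hence for rational $0<\varepsilon\ll1$ the divisor $(S_{>e}+\mathrm{fr}+\varepsilon Q_G)|_{S_{W'}}$ has coefficients in $[0,1]$. By (8), $-\varepsilon G\sim_{\mathbb Q}-\varepsilon kP+\varepsilon A$, so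
$$(L_m-S_{\le e-1})|_{S_{W'}}\sim_{\mathbb Q}K_{S_{W'}}+(S_{>e}+\mathrm{fr}+\varepsilon Q_G)|_{S_{W'}}+h'^*\big((m-a-\varepsilon k)P+H+\varepsilon A\big).$$
The last class is ample on $W'$ for $m\ge a+\varepsilon k$. Apply Fact 3(ii).

**Step 3: conclusion.** As $S=S_{\le n-1}$, Steps 1 and 2 show that $H^0(M,L_m)\to H^0(S_{\le d},L_m)$ is onto for $m\gg0$. Since $S_W$ is disjoint from the other $S_{W'}$, $W'\in\mathcal W_d$, extension by zero gives
$$H^0(T,L_m-N_0)\subset H^0(S_d,L_m-S_{\le d-1})\subset H^0(S_{\le d},L_m),$$
the second inclusion being multiplication by $s_{N_0}$ on $S_d$. Lift the image of $\sigma$ to $M$, write the lift as $s_E\,g^*t$ by (9), and restrict to $T$. $\square$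

**The case $W=Z$ in the same notation.** The last step of the induction concerns $Z$ itself, and $T$ must be a divisor. Replace $M$ by $M\times\mathbb P^1$, $g$ by $g\circ pr_1$, $B_M$ by $M\times\{0\}+pr_1^*B_M$, all other divisors ($E$, $Q_{G_W}$, $F$, …) by their pullbacks, and put $T=M\times\{0\}$, $h=g|_T$, $N_0=S\times\mathbb P^1$, $N_1=0$, $d=n$. For $W\in\mathcal W_d$ keep $M$, $T=S_W$, $N_0=S_{\le d-1}$, and put $N_1=S_{>d}$. Lemma 10 holds for $W=Z$ as well: there $\sigma\in H^0(M,L_m-S)$, so $s_S\sigma\in H^0(M,L_m)$, and (9) applies. In both cases, with $\kappa=(K_Z+\Delta')|_W$: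

- (P1) $(K_M+B_M)|_T\sim_{\mathbb Q}h^*\kappa$;
- (P2) components of $B_M$ of coefficient $1$ meeting $T$ and not in $T$ lie in $N_0$ or $N_1$, and $g(N_0)\subset U_{d-1}$;
- (P3) components, contained in $T$, of intersections of components of $T+N_1$ map onto $W$;
- (P4) $Q_{G_W}$ contains no component of $T$, and $Q_{G_W}|_T=h^*G_W$.

For $W\in\mathcal W_d$: (P1) is clear, (P2) uses Lemma 9(b), (P3) is Lemma 9(a), and (P4) is Fact 4. For $W=Z$: on $T=M\times\{0\}$ we have $(K_{M\times\mathbb P^1}+M\times\{0\})|_T=K_M$, which gives (P1); (P2) and (P3) are clear; (P4) is Fact 4.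

## 13. Removing the base locus center by center

We prove $\mathfrak B\cap U_d=\emptyset$ for $d=-1,0,\dots,n-1$, and finally $\mathfrak B=\emptyset$. The case $d=-1$ is empty. Let $W\in\mathcal W_d$ with $0\le d\le n-1$, or $W=Z$ with $d=n$, and assume $\mathfrak B\cap U_{d-1}=\emptyset$. We show $\mathfrak B\cap W=\emptyset$. Write $G,A,k$ for $G_W,A_W,k_W$.

**Step 1: $W\not\subset\mathfrak B$.** This uses bigness of $P|_W$ and Lemma 10. The sheaf $\mathcal F=h_*\mathcal O_T(E-N_0)$ is torsion free on $W$: $T$ is reduced and all its components dominate $W$, so nonzero functions on $W$ pull back to nonzerodivisors. It is nonzero: over $W\setminus W_0$ it equals $h_*\mathcal O_T(E)$, which contains $s_E|_T\ne0$. Write $m=jk+r$, $0\le r<k$. For $j\gg0$, $\mathcal F\otimes P^r\otimes A^j$ has a nonzero section, as $A$ is ample. Multiplying by the section defining $jG$ (injective by torsion-freeness) and using $A+G\sim kP|_W$ we get, for all $m\gg0$,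
$$0\ne\sigma\in H^0(W,\mathcal F\otimes P^m)=H^0(T,(L_m-N_0)|_T).$$
Take $m=p^j\gg0$. By Lemma 10 there is $t\in H^0(Z,mP)$ with $s_Eh^*t=s_{N_0}\sigma$. This is $\ne0$, as $N_0$ contains no component of $T$. So $t|_W\ne0$, and $W\not\subset\mathrm{Bs}|mP|=\mathfrak B$.

Suppose from now on that $\mathfrak B\cap W\ne\emptyset$. By Step 1 it is a proper closed subset of $W$ (so $d\ge1$), and it is disjoint from $W_0\subset U_{d-1}$.

**Step 2: components near $T$.** Now the threshold of Section 5 can be formed on $T$. No component of $T$ lies in $F$ or $Q_G$, since all components map onto $W$; $Q_G|_T=h^*G$; and $T\cap\mathrm{Supp}\,F=h^{-1}(\mathfrak B\cap W)\ne\emptyset$. Let $q_D,f_D$ be the coefficients of $D$ in $Q_G,F$, and call $D$ relevant if it is not in $T$ and meets $T$. For relevant $D$: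

- If $D\subset N_1$, the components of $D\cap T$ map onto $W$ by (P3), so $q_D=f_D=0$.
- If $D\subset N_0$, then $D\cap T\subset h^{-1}(W_0)\subset T\cap\mathrm{Supp}\,Q_G$ by (P2) and (8). So a component of some $D\cap T_i$ lies in a component of $Q_G$, which by Fact 2(a) is $D$, because $T_i\not\subset Q_G$. Thus $q_D>0$. And $f_D=0$, since $g(D)\subset U_{d-1}$ is disjoint from $\mathfrak B$.
- Otherwise $b^0_D<1$, by (P2). This includes all relevant $D$ with $f_D>0$.

**Step 3: the boundary at the threshold.** Choose $0<\varepsilon\ll1$ rational with $b_D^0+\varepsilon q_D<1$ for all $D$ with $b_D^0<1$. Let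
$$c=\min\{(1-b_D^0-\varepsilon q_D)/f_D:\ D\text{ relevant},\ f_D>0\}>0,\tag{11}$$
and let $q>c$ be an integer. The system $g^*|lP|-F$ is base point free; let $R_1,\dots,R_q$ be general members (for $W=Z$, pullbacks of general members from the original $M$). By Bertini, all divisors together with the $R_j$ have snc support and no component of an $R_j$ is among the previous components. Put
$$B=B_M-T+\varepsilon Q_G+cF+\tfrac cq\sum_jR_j=\sum b_DD .$$
It has no component in common with $T$. Since $F+R_j\sim g^*lP$, (P1) and (P4) give $(K_M+T+B)|_T\sim_{\mathbb Q}h^*\kappa_1$ with $\kappa_1=\kappa+\varepsilon G+clP$. So we have a datum $\mathcal D=(M,T,B,h:T\to W,\kappa_1)$. As $\kappa=(aP-H)|_W$, (8) gives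
$$uP-\kappa_1\sim_{\mathbb Q}(u-a-\varepsilon k-cl)P+H+\varepsilon A,\quad\text{ample for }u\gg0.\tag{12}$$
By Step 2, (11) and $c/q<1$, for relevant $D$:

- $b_D>1\iff D\subset N_0$, and then $D\cap T\subset h^{-1}(W_0)$;
- $b_D=1\iff D\subset N_1$, or $f_D>0$ and the minimum $c$ is attained at $D$; components of the second kind exist.

**Step 4: sections of $mP+\Psi$ lift to $Z$.** Let $\Psi=\Psi(B)$. On relevant components $\Psi\le E-N_0$: on $N_0$, $\psi(b_D)\le-1$ and $E-N_0$ has coefficient $-1$; on $N_1$ both are $0$; on components of $R_j$ both are $0$; elsewhere $b_D\ge b_D^0$, so $\psi(b_D)\le\psi(b_D^0)=\lceil-b_D^0\rceil$. So multiplication by $s_{E-N_0-\Psi}$ gives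
$$H^0(T,mP+\Psi)\hookrightarrow H^0(T,(L_m-N_0)|_T),\tag{13}$$
and Lemma 10 applies to the image.

**Step 5: a minimal $V\subset\mathfrak B\cap W$.** Strata of $\mathcal D$ involving a $D$ with $f_D>0$ map into $\mathfrak B\cap W$, and such strata exist: components of $D\cap T_i$, with $D$ attaining the minimum (11). Let $V$ be minimal among the images of strata contained in $\mathfrak B\cap W$; then $V\subsetneq W$ and $V\cap W_0=\emptyset$. The open set $\mathcal N=M\setminus\bigcup_{b_D>1}D$ contains $h^{-1}(V)$ by Step 3.

Apply Fact 1 to the ideal of $h^{-1}(V)_{red}\subset T\subset M$ and $\Xi=\mathrm{Supp}(T+B)$. We get $\mu:M''\to M$, an isomorphism outside $h^{-1}(V)$, and crepant pullback gives a datum $\mathcal D''=(M'',T'',B'',h'',\kappa_1)$. The hypotheses of Lemma 7 hold for $\mathcal D''$ and $V$: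

- (1) By Lemma 5(c) all components of $B''$ meeting $\mu^{-1}(\mathcal N)\supset h''^{-1}(V)$ have coefficient $\le1$.
- (2) Take for $Q_V$ the reduced pullback divisor of the ideal; it contains no component of $T''$, as these map onto $W$.
- (3) A stratum $C''\subset h''^{-1}(V)\subset\mu^{-1}(\mathcal N)$ of $\mathcal D''$ maps by Lemma 5(c) onto a stratum of $\mathcal D$ with image in $V\subset\mathfrak B\cap W$, hence onto $V$ by minimality. A stratum of $\mathcal D$ with image $V$ lies in $h^{-1}(V)\subset\mathcal N$, and by Lemma 5(c) it is the image of a stratum of $\mathcal D''$, which lies in $h''^{-1}(V)$.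

Ampleness is (12). Let $\widehat{\mathcal D}$ and $\nu:\widehat T\to T''$ be as in Lemma 7. By Proposition 8 applied to $\widehat{\mathcal D}$, for $m=p^j\gg0$ there is $0\ne s\in H^0(\widehat T,mP+\widehat\Psi)$. By Lemma 7, $s=\nu^*\tilde s$ with $\tilde s\in H^0(T'',mP+\Psi(B''))$.

**Step 6: the contradiction.** We show that $\tilde s$ comes from a section on $Z$, which must vanish on $\mathfrak B$. Apply Lemma 6 to $\mu:M''\to M$ and $\mathcal D$ with $Q=0$ and $\Lambda=V$; all $T_i$ and components of $T_i\cap T_j$ map onto $W$ by (P3). So there is a section $s_0$ of $mP+\Psi$ on $T$ with the same restriction to $T\setminus h^{-1}(V)$ as $\tilde s$. By (13) and Lemma 10 there is $t\in H^0(Z,mP)$ with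
$$s_{N_0}\cdot s_{E-N_0-\Psi}\cdot s_0=s_E\,h^*t ,$$
so $s_0/s_\Psi=h^*t$ as rational sections of $h^*mP$ on each $T_i$. Hence over $T\setminus h^{-1}(V)=T''\setminus h''^{-1}(V)$ the rational sections $\tilde s/s_{\Psi(B'')}$ and $h^*t$ coincide.

On $T''\cap\mu^{-1}(\mathcal N)$, which contains $h''^{-1}(V)$, all occurring coefficients of $B''$ are $\le1$, so $\Psi(B'')\ge0$ there. Thus $s_{\Psi(B'')}\cdot h''^*t$ is a regular section of $mP+\Psi(B'')$ on this set, agreeing with $\tilde s$ on a dense open subset. As $T''$ is reduced, they are equal there. Since $m=p^j$ with $j\gg0$, $t$ vanishes on $\mathfrak B\supset V$. So $\tilde s$ vanishes at all points of $h''^{-1}(V)\supset\nu(\widehat T)$, and $s=\nu^*\tilde s$ vanishes at all points of $\widehat T$. Since $\widehat T$ is reduced, $s=0$: a contradiction. Hence $\mathfrak B\cap W=\emptyset$.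

By induction $\mathfrak B\cap U_{n-1}=\emptyset$, and then the case $W=Z$ gives $\mathfrak B=\emptyset$. This proves Theorem B, and with Section 4 also Theorem A; so Conjecture 1b is true. $\blacksquare$
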